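# Surjectivity of typical contractions of $\ell_p$

Throughout, $\mathbb K$ is $\mathbb R$ or $\mathbb C$, $1<p<\infty$ unless another range is announced, and $q$ is the conjugate exponent, $\frac1p+\frac1q=1$. We shall often use $(p-1)q=p$ and $p/q=p-1$.

## 1. Contractions, the strong operator topology, typical properties

**Duality and adjoints.** All dualities are *bilinear*: $\langle y,x\rangle=\sum_i y_ix_i$ for $y\in\ell_q=\ell_p^*$ and $x\in\ell_p$, and $\langle f,g\rangle=\int fg$ for function spaces, with no complex conjugation. The adjoint $T^*$ of an operator $T$ on $X$ is the Banach-space adjoint, $\langle T^*y^*,x\rangle=\langle y^*,Tx\rangle$. With this convention $(T-\lambda)^*=T^*-\lambda$ for every scalar $\lambda$, and on $\ell_p$ we have $(T^*y)_i=\langle y,Te_i\rangle$.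

*Example.* The backward shift $L(x_1,x_2,\dots)=(x_2,x_3,\dots)$ on $\ell_p$ has adjoint $L^*(y_1,y_2,\dots)=(0,y_1,y_2,\dots)$, the forward shift on $\ell_q$.

**Norming functionals.** Let $x\in X$ with $\|x\|=1$. A functional $x^*$ with $\|x^*\|=\langle x^*,x\rangle=1$ is said to *norm* $x$; one exists by Hahn–Banach. In $\ell_p$ the formula is explicit: $x^*=(\bar x_i|x_i|^{p-2})_i$, with $0$ where $x_i=0$. Indeed $\sum|x_i|^{(p-1)q}=\sum|x_i|^p=1$ and $\langle x^*,x\rangle=\sum|x_i|^p=1$.

*Example.* The vector $2^{-1/p}(1,1,0,\dots)$ is normed by $2^{-1/q}(1,1,0,\dots)$. The map $x\mapsto(\bar x_i|x_i|^{p-2})_i$ involves a power $|x_i|^{p-1}$. For $p=2$ it is linear up to conjugation; for $p\ne2$ it is not additive: on $(1,0)$ and $(1,1)$ it takes the values $(1,0)$ and $(1,1)$, whereas on the sum $(2,1)$ it takes the value $(2^{p-1},1)\neq(2,1)$.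

**Contractions and SOT.** For a separable infinite-dimensional Banach space $X$, let $\mathcal B_1(X)$ be the set of operators $T$ on $X$ with $\|T\|\le1$. The *strong operator topology* $\texttt{SOT}$ is the topology of pointwise convergence: $T_s\to T$ means $T_sx\to Tx$ for each $x\in X$. Basic neighborhoods of $T_0$ are the sets $\{T\in\mathcal B_1(X):\|(T-T_0)x_i\|<\sigma,\ 1\le i\le s\}$. Since $X$ is separable, $(\mathcal B_1(X),\texttt{SOT})$ is Polish, that is, separable and completely metrizable, so the Baire category theorem holds in it.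

On $\ell_p$ with basis $(e_j)$ we can use basis vectors only: the sets
$$\mathcal U(T_0;m,\rho)=\{T\in\mathcal B_1(\ell_p):\ \|(T-T_0)e_j\|<\rho,\ 1\le j\le m\},\qquad T_0\in\mathcal B_1(\ell_p),$$
form a base. Indeed, given $x_1,\dots,x_s$ and $\sigma>0$, choose finitely supported $x_i'$ with $\|x_i-x_i'\|<\sigma/4$, let $m$ bound all the supports, let $c=\max_i\sum_j|x'_{i,j}|$ and $\rho=\sigma/(2(c+1))$. If $T\in\mathcal U(T_0;m,\rho)$, then, as $\|T-T_0\|\le2$, we get $\|(T-T_0)x_i\|\le2\|x_i-x_i'\|+c\rho<\sigma$.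

*Example.* Let $P_k$ be the projection of $\ell_p$ onto the first $k$ coordinates. Then $P_k\to I$ in $\texttt{SOT}$, although $\|P_k-I\|=1$ for all $k$. Also $L^k\to0$ in $\texttt{SOT}$, because $L^k$ erases the first $k$ coordinates. The adjoints $(L^k)^*$ are isometries, so they do not converge to $0$ pointwise: *taking adjoints is not continuous for* $\texttt{SOT}$. This will matter.

**Typical.** A set is *comeager* if it contains a dense $G_\delta$ set. A property holds *for a typical* $T\in(\mathcal B_1(X),\texttt{SOT})$ if the set of $T$ having it is comeager. By Baire's theorem a countable intersection of comeager sets is comeager; in particular, if each of countably many sets contains a dense open set, their intersection is comeager. Also two comeager sets always meet, so a property and its negation cannot both be typical.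

*Example.* A typical $T\in\mathcal B_1(\ell_p)$ has $\|T\|=1$. The set of such $T$ is $\bigcap_n\{T:\exists x,\ \|x\|=1,\ \|Tx\|>1-\frac1n\}$, an intersection of open sets. It is dense: given $\mathcal U(T_0;m,\rho)$, take $k\ge m$ with $\|P_kT_0e_j-T_0e_j\|<\rho$ for $j\le m$ and put $T=P_kT_0P_k+(I-P_k)$. The two terms live on disjoint sets of coordinates, so $\|Tx\|^p\le\|P_kx\|^p+\|x-P_kx\|^p=\|x\|^p$. Moreover $Te_{k+1}=e_{k+1}$ and $Te_j=P_kT_0e_j$ for $j\le m$.

**Bounded below.** An operator $S$ is *bounded below* if there is $c>0$ with $\|Sy\|\ge c\|y\|$ for all $y$.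

*Example.* The forward shift is bounded below with $c=1$. The diagonal operator $De_i=\frac1ie_i$ is injective but not bounded below.

We recall the textbook facts about ranges, for an operator $T$ on a Banach space $X$.

* (R1) $T$ is surjective if and only if $T^*$ is bounded below. We shall need only one direction, whose proof is short: if $T$ is surjective, the open mapping theorem gives $c>0$ such that $T(B_X)\supset cB_X$, where $B_X$ is the closed unit ball, and then $\|T^*y^*\|=\sup_{x\in B_X}|\langle y^*,Tx\rangle|\ge c\|y^*\|$.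
* (R2) $T$ has dense range if and only if $T^*$ is injective (Hahn–Banach).

**Uniform convexity.** A Banach space $Z$ is *uniformly convex* if for each $\varepsilon>0$ there is $\delta>0$ such that $\|a\|,\|b\|\le1$ and $\|a-b\|\ge\varepsilon$ imply $\|\frac{a+b}2\|\le1-\delta$.

*Example.* In a Hilbert space the parallelogram law gives $\|\frac{a+b}2\|^2=\frac{\|a\|^2+\|b\|^2}2-\frac{\|a-b\|^2}4\le1-\frac{\varepsilon^2}4$. The two-dimensional space $\ell_1^2$ is not uniformly convex: $e_1,e_2$ are at distance $2$ and their midpoint has norm $1$. By Clarkson's theorem, $\ell_q$ and $L_q$ are uniformly convex for $1<q<\infty$.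

## 2. Which $\ell_p$ have surjective typical contractions

The definitions are in place, and we can ask: *if a contraction of $\ell_p$ is chosen generically, in the sense of Baire category for $\texttt{SOT}$, is it onto?* The problem comes from Sophie Grivaux, Etienne Matheron, Quentin Menet, "Generic properties of l_p-contractions and similar operator topologies", arXiv:2207.07938 (2022). The following is quoted as known.

* (K1) A typical $T\in\mathcal B_1(X)$ is surjective when $X=\ell_2$ and when $X=\ell_1$.
* (K2) When $X=c_0$ or $X=\ell_p$, $1\le p<\infty$, a typical $T$ is not invertible.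
* (K3) When $X=\ell_p$ with $p>2$ or $X=c_0$, a typical $T$ is one-to-one. Together with (K2), a typical $T$ is then not surjective.
* (K4) For real scalars and $X=\ell_{3/2}$, a typical $T$ is not surjective.

The question is: **is a typical $T\in(\mathcal B_1(\ell_p),\texttt{SOT})$ surjective when $1<p<2$?** It is asked for each such $p$ and each scalar field, apart from the case (K4). The answer is no in all cases. The argument does not use (K2)–(K4); it covers all $p\in(1,\infty)\setminus\{2\}$ at once and in particular reproves (K4). Here are the statements to be proved, for $\mathbb K\in\{\mathbb R,\mathbb C\}$ and $1<p<\infty$, $p\ne2$.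

**Theorem A.** A typical $T\in(\mathcal B_1(\ell_p),\texttt{SOT})$ is not surjective.

**Theorem B.** A typical $T\in(\mathcal B_1(\ell_p),\texttt{SOT})$ has the following property: for *every* $\lambda\in\mathbb K$ with $|\lambda|\le1$, the range of $T-\lambda$ is a proper dense (hence non-closed) subspace of $\ell_p$. In particular $\{\lambda:T-\lambda\text{ is surjective}\}=\{|\lambda|>1\}$.

**Corollary.** For $1\le p<\infty$, a typical contraction of $\ell_p$ is surjective if and only if $p\in\{1,2\}$.

**Theorem C.** For $X=L_p[0,1]$, $1<p<\infty$, $p\ne2$, a typical $T\in(\mathcal B_1(X),\texttt{SOT})$ is such that $T-\lambda$ is not surjective for every $|\lambda|\le1$.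

## 3. Both kinds of contractions are dense

Let us test the question by hand, with explicit approximations of a given $T_0\in\mathcal B_1(\ell_p)$. Fix a basic set $\mathcal U=\mathcal U(T_0;m,\rho)$.

*A non-surjective contraction in $\mathcal U$.* Take $k\ge m$ with $\|P_kT_0e_j-T_0e_j\|<\rho$ for $j\le m$. Then $P_kT_0P_k\in\mathcal U$ has finite rank.

*A surjective contraction in $\mathcal U$.* Choose $r\in(0,1)$ with $1-r<\rho/2$, and $n\ge m$ with $\|P_nT_0e_j-T_0e_j\|<\rho/2$ for $j\le m$. Let $A=rP_nT_0P_n$, viewed as an operator on $\ell_p^n$, so $\|A\|\le r$, and let $d=(1-r^q)^{1/q}>0$. Cut sequences into consecutive blocks of length $n$, that is, write $x=(x_0,x_1,\dots)$ with $x_k\in\ell_p^n$, and put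
$$T(x_0,x_1,x_2,\dots)=(Ax_0+d\,x_1,\ x_2,\ x_3,\dots).\tag{1}$$
From $\langle y,Tx\rangle=\langle y_0,Ax_0\rangle+d\langle y_0,x_1\rangle+\sum_{k\ge1}\langle y_k,x_{k+1}\rangle$ we read off
$$T^*(y_0,y_1,y_2,\dots)=(A^*y_0,\ d\,y_0,\ y_1,\ y_2,\dots).\tag{2}$$
Hence $\|T^*y\|^q=\|A^*y_0\|^q+d^q\|y_0\|^q+\sum_{k\ge1}\|y_k\|^q\le(r^q+d^q)\|y_0\|^q+\sum_{k\ge1}\|y_k\|^q=\|y\|^q$, so $\|T\|=\|T^*\|\le1$. For $j\le m$ the vector $e_j$ lies in block $0$, so $Te_j=rP_nT_0e_j$ and
$$\|Te_j-T_0e_j\|\le(1-r)\|P_nT_0e_j\|+\|P_nT_0e_j-T_0e_j\|<\tfrac\rho2+\tfrac\rho2=\rho .\tag{3}$$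
So $T\in\mathcal U$. It is surjective: $(z_0,z_1,\dots)$ is the image of $(0,d^{-1}z_0,z_1,z_2,\dots)$.

Thus surjective contractions and non-surjective contractions are both dense in $\mathcal B_1(\ell_p)$, for *every* $p\in(1,\infty)$, including $p=2$. Density decides nothing. We need dense *open* sets, and for non-surjectivity (R1) says where to look: $T$ is not surjective exactly when, for each $n$, there is a unit vector $y^*\in\ell_q$ with $\|T^*y^*\|<\frac1n$. With Theorem B in view, we define for $|\lambda|\le1$ and $\varepsilon>0$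
$$O(\lambda,\varepsilon)=\{T\in\mathcal B_1(\ell_p):\ \exists\,y^*\in\ell_q,\ \|y^*\|=1,\ \|T^*y^*-\lambda y^*\|<\varepsilon\}.$$
Theorem A will follow once each $O(0,\varepsilon)$ is shown to contain a dense open set.

## 4. Smallness of $T^*y^*$ is invisible to SOT

The first thing to try is to take the finite-rank approximation $T_1=P_kT_0P_k$, observe that $T_1^*e_{k+1}=0$, and hope that a small neighborhood of $T_1$ stays inside $\{T:\|T^*e_{k+1}\|<\varepsilon\}$.

It does not. For $s\ge k$ put
$$T_sx=P_kT_0P_kx+\sum_{i\ge1}x_{s+i}\,e_{k+i}.$$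
The two terms have disjoint supports and use disjoint sets of coordinates of $x$, so $T_s$ is a contraction. For fixed $x$, $\|T_sx-T_1x\|$ is the norm of the tail of $x$ beyond $s$, so $T_s\to T_1$ in $\texttt{SOT}$. But $T_s^*e_{k+1}=e_{s+1}$ has norm $1$ for all $s$.

The obstruction is precise. An upper bound on $\|T^*y^*\|=\sup_{\|x\|\le1}|\langle y^*,Tx\rangle|$ involves all $x$ at once, and a neighborhood in $\texttt{SOT}$ controls $T$ only at finitely many $x$. What is open in $\texttt{SOT}$ is a *lower* bound at one vector, such as $\operatorname{Re}\langle y^*,Tx\rangle>1-\eta$. So we must deduce that $T^*$ is small somewhere from the fact that $T^*$ is large elsewhere.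

## 5. Near-attainment of the norm pins the adjoint

The number $1$ is the largest value that $\operatorname{Re}\langle y^*,Tx\rangle$ can take when $T$ is a contraction and $x,y^*$ are in the unit balls. Near a maximum there is no freedom left.

**Lemma 1.** Let $X$ be a Banach space with $X^*$ uniformly convex. For every $\varepsilon>0$ there is $\eta>0$ such that: if $T\in\mathcal B_1(X)$, $x\in X$, $x^*,y^*\in X^*$, $\|x\|=\|x^*\|=\langle x^*,x\rangle=1$, $\|y^*\|\le1$ and $\operatorname{Re}\langle y^*,Tx\rangle>1-\eta$, then $\|T^*y^*-x^*\|<\varepsilon$.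

*Proof.* Let $\delta>0$ be given by uniform convexity of $X^*$ for $\varepsilon$, and put $\eta=\delta$. Both $T^*y^*$ and $x^*$ lie in the unit ball of $X^*$. Testing their midpoint on $x$,
$$\Big\|\frac{T^*y^*+x^*}2\Big\|\ge\tfrac12\operatorname{Re}\langle T^*y^*+x^*,x\rangle=\tfrac12\big(\operatorname{Re}\langle y^*,Tx\rangle+1\big)>1-\tfrac\eta2>1-\delta .$$
If we had $\|T^*y^*-x^*\|\ge\varepsilon$, the midpoint would have norm at most $1-\delta$. So $\|T^*y^*-x^*\|<\varepsilon$. $\square$

*Example.* If a contraction $T$ of $\ell_p$ satisfies $\langle e_1,Te_1\rangle=1$, then $T^*e_1=e_1$: the first row of $T$ is $(1,0,0,\dots)$. This fails for $p=1$, where the dual $\ell_\infty$ is not uniformly convex: $Te_1=Te_2=e_1$, $Te_j=0$ for $j\ge3$ defines a contraction of $\ell_1$ with $T^*e_1=(1,1,0,\dots)$.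

We can now control $T^*$ near finitely many prescribed vectors $u_i$ by an $\texttt{SOT}$-open condition, provided the prescribed values have norm close to $\|u_i\|$. By linearity, $T^*$ is then also controlled at combinations $z=\sum b_iu_i$. So we look for the following configuration:

> a contraction $B$ of some $\ell_q^N$ that (almost) attains its norm at unit vectors $u_i$, and (almost) kills a unit vector $z=\sum b_iu_i$.

Two remarks show what to expect.

*No such configuration exists with exact equalities in a Hilbert space.* Let $S$ be a contraction of a Hilbert space, with Hilbert-space adjoint $S^\star$. Then $\|y\|^2-\|Sy\|^2=((I-S^\star S)y,y)=\|(I-S^\star S)^{1/2}y\|^2$. Hence $\{y:\|Sy\|=\|y\|\}=\ker(I-S^\star S)$ is a *linear subspace*. If $S$ attains its norm at the $u_i$, it is isometric on their span and kills nothing there. For $p\ne2$ we must exploit that norm-attaining vectors need not form a linear space.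

*Two vectors $u_0,u_1$ are never enough.* Let $1<q<\infty$ and let $B$ be a contraction of an $L_q$ space with $\|Bu_0\|=\|Bu_1\|=\|u_0\|=\|u_1\|=1$ and $B(au_0+bu_1)=0$, where $au_0+bu_1\ne0$. Neither $a$ nor $b$ is $0$, since $Bu_0,Bu_1\ne0$. Then $Bu_0=Bu_1'$ with $u_1'=-\frac bau_1$; comparing norms gives $|b/a|=1$, so $u_1'$ is a unit vector, and $u_1'\ne u_0$. By uniform convexity $\|\frac{u_0+u_1'}2\|<1$, but its image is $Bu_0$, of norm $1$: a contradiction. So we use three vectors.

## 6. A contraction of $L_q$ of a sphere that kills a combination of norm-attaining vectors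

The plan is to find norm-attaining vectors $w_e$, indexed by $e$ in the sphere of $\mathbb K^2$, such that the image of $w_e$ depends *linearly* on $e$, while $w_e$ itself does not. A linear relation between three indices then gives a linear relation between the images that the vectors do not satisfy.

**Step 1: linear functions on the sphere.** This step sets up a family of functions whose norms do not depend on the direction. Let $\Omega$ be the Euclidean unit sphere of $\mathbb K^2$, with its normalized rotation-invariant measure (invariant under the orthogonal, resp. unitary, group). Non-empty open sets have positive measure, since finitely many rotated copies of any of them cover the compact set $\Omega$. For $e\in\mathbb K^2$ let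
$$g_e(\theta)=e_1\theta_1+e_2\theta_2,\qquad\theta\in\Omega .$$
This is linear in $e$. If $|e|=1$, then $e$ is the first row of an orthogonal (resp. unitary) matrix $U$, and $g_e(\theta)$ is the first coordinate of $U\theta$. By invariance $\|g_e\|_r=\|\theta_1\|_r$ in $L_r(\Omega)$, so with $\gamma_r=\|\theta_1\|_r>0$
$$\|g_e\|_r=\gamma_r|e|\qquad(e\in\mathbb K^2,\ 1\le r<\infty).\tag{4}$$

**Step 2: the operator $C$ and its norm.** This step defines the model operator and checks that it is a contraction. For $f\in L_q(\Omega)$ put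
$$e(f)=\Big(\int f\bar\theta_1,\ \int f\bar\theta_2\Big)\in\mathbb K^2,\qquad Cf=\frac1{\gamma_p\gamma_q}\,g_{e(f)} .$$
By (4), $\|Cf\|_q=|e(f)|/\gamma_p$. Moreover, writing $|a|=1$ for unit vectors $a\in\mathbb K^2$,
$$|e(f)|=\sup_{|a|=1}\Big|\sum_ja_j\int f\bar\theta_j\Big|=\sup_{|a|=1}\Big|\int f\,\overline{g_{\bar a}}\Big|\le\gamma_p\|f\|_q,\tag{5}$$
where the middle equality uses $\overline{g_{\bar a}(\theta)}=\sum_ja_j\bar\theta_j$, and the inequality is Hölder with $\|g_{\bar a}\|_p=\gamma_p$. Hence $\|Cf\|_q\le\|f\|_q$.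

**Step 3: norm-attaining vectors.** This step finds where equality holds; Hölder's equality case suggests the formula. For $|e|=1$ let
$$w_e=g_e|g_e|^{p-2}\qquad(\text{equal to }0\text{ where }g_e=0).$$
Since $|w_e|=|g_e|^{p-1}$ and $p>1$, $w_e$ is continuous. As $|w_e|^q=|g_e|^{(p-1)q}=|g_e|^p$, we have $\|w_e\|_q=\gamma_p^{p/q}=\gamma_p^{p-1}$. Now
$$\sum_j\bar e_j\,e(w_e)_j=\int w_e\,\overline{g_e}=\int|g_e|^p=\gamma_p^p,$$
while (5) gives $|e(w_e)|\le\gamma_p\|w_e\|_q=\gamma_p^p$. So the scalar product of $e(w_e)$ with the unit vector $e$ equals $\gamma_p^p\ge|e(w_e)|$. By the equality case of Cauchy–Schwarz, $e(w_e)=\gamma_p^p\,e$. Therefore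
$$Cw_e=\gamma_p^{p-1}\gamma_q^{-1}\,g_e,\qquad\|Cw_e\|_q=\gamma_p^{p-1}=\|w_e\|_q .\tag{6}$$
The image of $w_e$ is a fixed multiple of $g_e$, which is linear in $e$.

**Step 4: the killed vector.** This step produces the combination, and it is the only place where $p\ne2$ is used. Let $e^0=(1,0)$, $e^1=(0,1)$, $e^2=\frac1{\sqrt2}(1,1)$, $w_i=w_{e^i}$ and
$$v=w_2-\tfrac1{\sqrt2}(w_0+w_1).$$
Since $e^2=\frac1{\sqrt2}(e^0+e^1)$, (6) and linearity of $e\mapsto g_e$ give $Cv=0$. At the point $\theta=\frac1{\sqrt2}(1,1)$ we have $g_{e^2}=1$ and $g_{e^0}=g_{e^1}=2^{-1/2}$, so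
$$v(\theta)=1-\tfrac2{\sqrt2}\,2^{-(p-1)/2}=1-2^{(2-p)/2}\ne0\qquad\text{because }p\ne2 .$$
As $v$ is continuous and non-empty open sets have positive measure, $v\ne0$ in $L_q(\Omega)$.

*Example: $\mathbb K=\mathbb R$, $p=4$, $q=\frac43$.* Write $\theta=(\cos t,\sin t)$. Then $w_0=\cos^3t$, $w_1=\sin^3t$, $w_2=\cos^3(t-\frac\pi4)$. From $\cos^3t=\frac14(3\cos t+\cos3t)$ and $\sin^3t=\frac14(3\sin t-\sin3t)$, the first harmonics cancel in $v$. For the third harmonics, $\cos(3t-\frac{3\pi}4)=\frac1{\sqrt2}(\sin3t-\cos3t)$, so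
$$v=\frac1{4\sqrt2}\big[(\sin3t-\cos3t)-(\cos3t-\sin3t)\big]=\frac{\sin3t-\cos3t}{2\sqrt2}.$$
This is non-zero, and $C$, which only looks at the first harmonic, kills it. At $t=\frac\pi4$ its value is $\frac12=1-2^{(2-4)/2}$, as predicted.

**Step 5: replacing $0$ by $\lambda$.** For Theorem B we need $v$ to be an eigenvector for any prescribed $\lambda$, still with the norm attained at three vectors. For $|\lambda|\le1$ define on $Y=L_q(\Omega)\oplus_qL_q(\Omega)=L_q(\Omega\sqcup\Omega)$
$$D_\lambda(f,h)=\big(\lambda f,\ (1-|\lambda|^q)^{1/q}\,Cf\big).$$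
Then
$$\|D_\lambda(f,h)\|^q=|\lambda|^q\|f\|^q+(1-|\lambda|^q)\|Cf\|^q\le\|f\|^q\le\|(f,h)\|^q,$$
so $D_\lambda$ is a contraction. For $f=w_i$ the first inequality is an equality by (6), and since $Cv=0$,
$$\|D_\lambda(w_i,0)\|=\|(w_i,0)\|\quad(i=0,1,2),\qquad D_\lambda(v,0)=\lambda\,(v,0).\tag{7}$$

## 7. Passing to $\ell_q^N$ by averaging

**Lemma 2.** There is a constant $M=M(p,\mathbb K)$ such that for every $|\lambda|\le1$ and $\delta>0$ there are $N\in\mathbb N$, a contraction $B$ of $\ell_q^N$, unit vectors $u_0,u_1,u_2\in\ell_q^N$ and scalars $b_0,b_1,b_2$ with $\sum|b_i|\le M$, such that $z:=\sum b_iu_i$ satisfies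
$$\|z\|=1,\qquad\|Bu_i\|>1-\delta\ (i=0,1,2),\qquad\|Bz-\lambda z\|<\delta .$$

*Proof.* **Step 1: averaging operators.** We need finite-dimensional copies of $\ell_q^N$ that exhaust $Y$. Let $\mu$ be the measure of $\Omega\sqcup\Omega$. For each $n$ choose a finite Borel partition $\mathcal P_n$ of $\Omega\sqcup\Omega$ into sets of diameter at most $1/n$, each inside one copy of $\Omega$ (possible by compactness), and discard the pieces of measure $0$. Let $E_nf$ be the function equal on each $A\in\mathcal P_n$ to the average $\frac1{\mu(A)}\int_Af\,d\mu$. (For instance, averaging $f(s)=s$ on $[0,1]$ over the two halves gives the values $\frac14$ and $\frac34$.)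

By Hölder, $\big|\frac1{\mu(A)}\int_Af\big|^q\le\frac1{\mu(A)}\int_A|f|^q$; multiplying by $\mu(A)$ and summing gives $\|E_n\|\le1$. If $F$ is continuous on $\Omega\sqcup\Omega$, then it is uniformly continuous on each copy, and $|E_nF-F|$ is at most the oscillation of $F$ over sets of diameter $1/n$, so $E_nF\to F$ uniformly and hence in $Y$. Continuous functions are dense in $Y$, and $\|E_nG-G\|\le2\|G-F\|+\|E_nF-F\|$, so $E_nG\to G$ for every $G\in Y$. Finally $E_nY$ is the space of functions constant on the pieces, and $f\mapsto(\mu(A)^{1/q}f|_A)_{A\in\mathcal P_n}$ is an isometry of it onto $\ell_q^N$ with $N=\operatorname{card}\mathcal P_n$.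

**Step 2: compressing $D_\lambda$.** We transport (7) to $E_nY$. Let $B_n=E_nD_\lambda|_{E_nY}$, a contraction of $E_nY$, and
$$W_i^n=E_n(w_i,0),\qquad V^n=E_n(v,0)=W_2^n-\tfrac1{\sqrt2}(W_0^n+W_1^n).$$
As $n\to\infty$, $W_i^n\to(w_i,0)$, and
$$\|B_nW_i^n-D_\lambda(w_i,0)\|\le\|W_i^n-(w_i,0)\|+\|(E_n-I)D_\lambda(w_i,0)\|\to0 .$$
By (7), $\|B_nW_i^n\|/\|W_i^n\|\to1$. In the same way $V^n\to(v,0)\ne0$ and $B_nV^n\to D_\lambda(v,0)=\lambda(v,0)$, so $\|B_nV^n-\lambda V^n\|/\|V^n\|\to0$.

**Step 3: normalization.** It remains to choose $n$ and to bound the coefficients independently of $\lambda$ and $\delta$. Take $n$ large and set $u_i=W_i^n/\|W_i^n\|$, $z=V^n/\|V^n\|$, and $B=B_n$ under the identification of $E_nY$ with $\ell_q^N$. Then $z=\sum b_iu_i$ with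
$$b_2=\frac{\|W_2^n\|}{\|V^n\|},\qquad b_i=-\frac1{\sqrt2}\,\frac{\|W_i^n\|}{\|V^n\|}\quad(i=0,1).$$
For $n$ large the three displayed requirements hold. Since $\|W_i^n\|\le\|w_i\|_q=\gamma_p^{p-1}$ and $\|V^n\|\ge\frac12\|v\|_q$ for $n$ large, we get $\sum|b_i|\le M:=2(1+\sqrt2)\,\gamma_p^{p-1}/\|v\|_q$, which depends only on $p$ and $\mathbb K$. $\square$

## 8. The sets $O(\lambda,\varepsilon)$ contain dense open sets

**Proposition 3.** Let $|\lambda|\le1$ and $\varepsilon>0$. The set $O(\lambda,\varepsilon)$ contains a dense open subset of $(\mathcal B_1(\ell_p),\texttt{SOT})$.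

*Proof.* It suffices to show that every basic set $\mathcal U=\mathcal U(T_0;m,\rho)$ with $T_0\in\mathcal B_1(\ell_p)$ contains a non-empty open subset of $O(\lambda,\varepsilon)$: the union of all these open subsets is open, dense and contained in $O(\lambda,\varepsilon)$.

**Step 1: constants.** We fix the parameters in an order that avoids circularity; this works because $M$ does not depend on $\delta$. Let $M$ be the constant of Lemma 2 and $\varepsilon'=\varepsilon/(4M)$. Let $\eta$ be given by Lemma 1 for $X=\ell_p$ and $\varepsilon'$; here $X^*=\ell_q$ is uniformly convex. Let $\delta=\min(\eta,\varepsilon/2)$, and take $N,B,u_i,b_i,z$ from Lemma 2 for $\lambda$ and $\delta$.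

**Step 2: planting the finite block.** We build an operator $T_1\in\mathcal U$ whose adjoint contains a copy of $B$. Choose $k\ge m$ with $\|P_kT_0e_j-T_0e_j\|<\rho$ for $j\le m$. Let $I=\{k+1,\dots,k+N\}$, let $P_I$ be the projection onto the coordinates in $I$, and identify $\ell_p^N$ and $\ell_q^N$ with $\ell_p(I)\subset\ell_p$ and $\ell_q(I)\subset\ell_q$. Let $A=B^*$, a contraction of $\ell_p(I)$ (its matrix is the transpose of that of $B$, so $A^*=B$). Put
$$T_1=P_kT_0P_k+A\,P_I .$$
The two terms have values with disjoint supports, so $\|T_1x\|^p=\|P_kT_0P_kx\|^p+\|AP_Ix\|^p\le\|P_kx\|^p+\|P_Ix\|^p\le\|x\|^p$. For $j\le m$, $T_1e_j=P_kT_0e_j$, so $T_1\in\mathcal U$. For $u\in\ell_q(I)$ and $x\in\ell_p$, $\langle u,T_1x\rangle=\langle u,AP_Ix\rangle=\langle Bu,x\rangle$; that is,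
$$T_1^*u=Bu\qquad(u\in\ell_q(I)).\tag{8}$$

**Step 3: the open condition.** We record in an $\texttt{SOT}$-open way that $T_1^*$ almost attains its norm at the $u_i$. Choose unit vectors $x_i\in\ell_p(I)$ with $\langle Bu_i,x_i\rangle=\|Bu_i\|>1-\delta$ (possible in finite dimension), and unit functionals $x_i^*\in\ell_q$ with $\langle x_i^*,x_i\rangle=1$. Let
$$\mathcal V=\{T\in\mathcal B_1(\ell_p):\ \operatorname{Re}\langle u_i,Tx_i\rangle>1-\delta,\ i=0,1,2\}.$$
Each map $T\mapsto\langle u_i,Tx_i\rangle$ is $\texttt{SOT}$-continuous, so $\mathcal V$ is open. By (8), $\langle u_i,T_1x_i\rangle=\langle Bu_i,x_i\rangle>1-\delta$, so $T_1\in\mathcal U\cap\mathcal V$, which is therefore open and non-empty.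

**Step 4: $\mathcal V\subset O(\lambda,\varepsilon)$.** This is where rigidity and linearity combine. Let $T\in\mathcal V$. As $\delta\le\eta$, Lemma 1 with $x=x_i$, $x^*=x_i^*$, $y^*=u_i$ applies both to $T$ and to $T_1$; with (8) it gives
$$\|T^*u_i-x_i^*\|<\varepsilon',\qquad\|Bu_i-x_i^*\|<\varepsilon' .$$
Hence $\|T^*u_i-Bu_i\|<2\varepsilon'$. Since $z=\sum b_iu_i$ and $T^*,B$ are linear,
$$\|T^*z-\lambda z\|\le\sum|b_i|\,\|T^*u_i-Bu_i\|+\|Bz-\lambda z\|<2\varepsilon'M+\delta\le\tfrac\varepsilon2+\tfrac\varepsilon2=\varepsilon .$$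
As $\|z\|=1$, $T\in O(\lambda,\varepsilon)$. So $\mathcal U\cap\mathcal V$ is a non-empty open subset of $\mathcal U$ contained in $O(\lambda,\varepsilon)$. $\square$

Compare with Section 4. No upper bound on $T^*$ was imposed on $\mathcal V$. The smallness of $T^*z-\lambda z$ follows from three lower bounds.

## 9. Non-surjectivity on $\ell_p$ and the role of $p\ne2$, $p>1$

*Proof of Theorem A.* By Proposition 3, $\bigcap_{n\ge1}O(0,1/n)$ is comeager. If $T$ belongs to it, then for each $n$ there is a unit vector $y^*$ with $\|T^*y^*\|<1/n$, so $T^*$ is not bounded below. By (R1), $T$ is not surjective. $\blacksquare$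

This answers the question negatively for all $1<p<2$ and both scalar fields.

*Proof of the Corollary.* For $p\in\{1,2\}$ a typical contraction is surjective by (K1). For the other $p\in(1,\infty)$ a typical contraction is not surjective by Theorem A, and by Baire's theorem it cannot also be typical to be surjective. $\blacksquare$

**Remark.** The condition $p\ne2$ is used only to get $v\ne0$ in Section 6, that is, through the non-linearity of the duality map. The condition $p>1$ is used for the uniform convexity of the dual in Lemma 1 and for the continuity of $w_e$. By (K1) the conclusion of Theorem A fails for $p=1$ and $p=2$, so the range $p\in(1,\infty)\setminus\{2\}$ is optimal within $1\le p<\infty$.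

## 10. All $\lambda$ in the closed unit disc at once, and dense ranges

*Proof of Theorem B.* **Step 1: non-surjectivity for every $|\lambda|\le1$.** Countably many $\lambda$ are handled by Baire, the others by a closedness argument. Let $\Lambda$ be a countable dense subset of $\{\lambda\in\mathbb K:|\lambda|\le1\}$. By Proposition 3 the set $\bigcap_{\lambda\in\Lambda,\,n\ge1}O(\lambda,1/n)$ is comeager. Let $T$ belong to it. For $\lambda\in\Lambda$, $T^*-\lambda$ is not bounded below. The set of $\lambda\in\mathbb K$ for which $T^*-\lambda$ is not bounded below is closed: if $\|(T^*-\lambda)y\|\ge c\|y\|$ for all $y$ and $|\mu-\lambda|<c$, then $\|(T^*-\mu)y\|\ge(c-|\mu-\lambda|)\|y\|$. So this set contains every $|\lambda|\le1$. By (R1), applied to $T-\lambda$, no $T-\lambda$ with $|\lambda|\le1$ is surjective.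

**Step 2: reduction of density to eigenvalues.** By (R2), $T-\lambda$ has dense range if and only if $T^*-\lambda$ is injective. So it suffices that typically $T^*$ has no eigenvalue in $\mathbb K$. Any eigenvalue of $T^*$ satisfies $|\lambda|\le1$, since $\|T^*\|\le1$. We show that the operators whose adjoint has no eigenvalue form a dense $G_\delta$ set.

**Step 3: $G_\delta$.** We write the complement as a countable union of closed sets. For $j,n\ge1$ let
$$F_{j,n}=\{T:\ \exists\,|\lambda|\le1,\ \exists\,y\in\ell_q,\ \|y\|\le1,\ T^*y=\lambda y,\ |y_j|\ge1/n\}.$$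
If $T^*$ has an eigenvector, normalize it to norm $1$; some coordinate is non-zero, so $T\in F_{j,n}$ for some $j,n$. Conversely, each $T\in F_{j,n}$ has an eigenvalue for $T^*$. So the set of $T$ for which $T^*$ has an eigenvalue is $\bigcup_{j,n}F_{j,n}$.

Each $F_{j,n}$ is closed. Since $\texttt{SOT}$ is metrizable on $\mathcal B_1(\ell_p)$, let $T_s\in F_{j,n}$ with $T_s\to T$, and let $\lambda_s,y^s$ be witnesses. The closed disc is compact, and the closed unit ball of the separable reflexive space $\ell_q$ is weakly sequentially compact, so along a subsequence $\lambda_s\to\lambda$ and $y^s\to y$ weakly, with $|\lambda|\le1$, $\|y\|\le1$. For each $i$,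
$$|\langle y^s,T_se_i\rangle-\langle y,Te_i\rangle|\le\|T_se_i-Te_i\|+|\langle y^s-y,Te_i\rangle|\to0 ,$$
and $\lambda_sy^s_i\to\lambda y_i$. From $\langle y^s,T_se_i\rangle=\lambda_sy_i^s$ we get $\langle y,Te_i\rangle=\lambda y_i$ for all $i$, that is, $T^*y=\lambda y$. Also $|y_j|=\lim|y_j^s|\ge1/n$. So $T\in F_{j,n}$.

**Step 4: density.** The surjective operators of Section 3 serve here. Given $\mathcal U=\mathcal U(T_0;m,\rho)$, let $T\in\mathcal U$ be the contraction (1), with adjoint (2). Suppose $T^*y=\lambda y$ with $|\lambda|\le1$. By (2) this means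
$$\lambda y_0=A^*y_0,\qquad\lambda y_1=d\,y_0,\qquad\lambda y_{k+1}=y_k\quad(k\ge1).$$

* If $\lambda=0$, then $d\,y_0=0$ gives $y_0=0$ (as $d>0$), and $y_k=0$ for all $k\ge1$.
* If $\lambda\ne0$ and $y_0=0$, then $y_1=0$, and inductively $y_{k+1}=\lambda^{-1}y_k=0$, so $y=0$.
* If $\lambda\ne0$ and $y_0\ne0$, then $y_1=\lambda^{-1}d\,y_0\ne0$ and $\|y_{k+1}\|=\|y_k\|/|\lambda|\ge\|y_k\|$ for $k\ge1$, so the norms $\|y_k\|$ do not tend to $0$, contradicting $y\in\ell_q$.

So $T^*$ has no eigenvalue, and the $G_\delta$ set is dense.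

**Step 5: assembly.** We intersect the two comeager sets. For $T$ in the intersection and $|\lambda|\le1$, the range of $T-\lambda$ is dense by Steps 2–4 and proper by Step 1, hence not closed. For $|\lambda|>1$, $T-\lambda$ is invertible because $\|T\|\le1$ (Neumann series). So $\{\lambda:T-\lambda\text{ is surjective}\}=\{|\lambda|>1\}$. $\blacksquare$

## 11. The space $L_p[0,1]$

Let $X=L_p[0,1]$, so that $X^*=L_q[0,1]$ is uniformly convex and Lemma 1 applies. Lemma 2 concerns only $\ell_q^N$ and can be used as it stands. What changes is the planting of the block. There are no spare coordinates at the end, so we make room by compressing functions from $[0,1]$ to $[0,t]$.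

*Proof of Theorem C.* **Step 1: making room on $[t,1]$.** We approximate $T_0\in\mathcal B_1(X)$ by operators living on $[0,t]$. For $0<t<1$ put
$$(V_tf)(s)=t^{-1/p}f(s/t)\,\mathbf 1_{[0,t]}(s),\qquad(R_tf)(s)=t^{1/p}f(ts).$$
A change of variables shows that $V_t$ is an isometry onto $L_p[0,t]$ and that $\|R_tf\|=\|f\mathbf 1_{[0,t]}\|$. For continuous $f$, as $t\to1$, $V_tf\to f$ and $R_tf\to f$ pointwise on $[0,1)$ and boundedly, hence in $L_p$. Since $\|V_t\|,\|R_t\|\le1$ and continuous functions are dense, $V_t,R_t\to I$ strongly. Therefore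
$$\|V_tT_0R_tf-T_0f\|\le\|R_tf-f\|+\|V_tT_0f-T_0f\|\to0\qquad(f\in X).$$

**Step 2: a copy of $\ell_p^N$ on $[t,1]$.** We need an embedding and a projection of norm $1$. Given $N$ and $t$, split $[t,1]$ into $N$ intervals $I_1,\dots,I_N$ of length $\ell=(1-t)/N$ and let
$$j:\ell_p^N\to X,\quad j(a)=\sum_ia_i\,\ell^{-1/p}\,\mathbf 1_{I_i},\qquad\pi:X\to\ell_p^N,\quad\pi f=\Big(\ell^{-1/q}\int_{I_i}f\Big)_i .$$
Then $\|j(a)\|^p=\sum|a_i|^p\ell^{-1}\ell=\|a\|^p$, so $j$ is an isometry. By Hölder $\big|\int_{I_i}f\big|\le\ell^{1/q}\|f\mathbf 1_{I_i}\|$, so $\|\pi f\|\le\|f\mathbf 1_{[t,1]}\|$. Also $(\pi ja)_i=\ell^{-1/q}a_i\ell^{-1/p}\ell=a_i$, so $\pi j=I$. Consequently $\pi^*:\ell_q^N\to X^*$ is isometric: $\|\pi^*u\|\le\|u\|=\|j^*\pi^*u\|\le\|\pi^*u\|$.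

**Step 3: planting the block.** We imitate Step 2 of Proposition 3. Let $|\lambda|\le1$, $\varepsilon>0$, and let
$$\mathcal U=\{T\in\mathcal B_1(X):\|(T-T_0)f_i\|<\rho,\ 1\le i\le m\},\qquad T_0\in\mathcal B_1(X),\ f_i\in X,$$
be a basic open set. Put $\varepsilon'=\varepsilon/(4M)$, let $\eta$ be given by Lemma 1 for $X=L_p[0,1]$ and $\varepsilon'$, let $\delta=\min(\eta,\varepsilon/2)$, take $N,B,u_i,b_i,z$ from Lemma 2, and let $A=B^*$, a contraction of $\ell_p^N$ with $A^*=B$. For $t\in(0,1)$ define
$$T_1=V_tT_0R_t+jA\pi .$$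
The first term has values supported in $[0,t]$, the second in $[t,1]$, so
$$\|T_1f\|^p=\|V_tT_0R_tf\|^p+\|jA\pi f\|^p\le\|f\mathbf 1_{[0,t]}\|^p+\|f\mathbf 1_{[t,1]}\|^p=\|f\|^p ,$$
and $T_1$ is a contraction. For fixed $f$, $\|jA\pi f\|\le\|f\mathbf 1_{[t,1]}\|\to0$ as $t\to1$. With Step 1, $T_1\in\mathcal U$ once $t$ is close enough to $1$; we fix such a $t$. Since $\pi V_t=0$ and $\pi j=I$, we have $\pi T_1=A\pi$, so
$$T_1^*\pi^*u=\pi^*A^*u=\pi^*Bu\qquad(u\in\ell_q^N).\tag{9}$$

**Step 4: the open condition and its consequence.** We repeat Steps 3 and 4 of Proposition 3 through $\pi^*$ and $j$. Choose unit vectors $x_i\in\ell_p^N$ with $\langle Bu_i,x_i\rangle=\|Bu_i\|>1-\delta$ and unit $x_i^*\in\ell_q^N$ with $\langle x_i^*,x_i\rangle=1$. Then $\pi^*u_i$, $jx_i$, $\pi^*x_i^*$, $\pi^*z$ are unit vectors, and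
$$\langle\pi^*x_i^*,jx_i\rangle=\langle x_i^*,\pi jx_i\rangle=1,\qquad\langle\pi^*u_i,T_1jx_i\rangle=\langle u_i,A\pi jx_i\rangle=\langle u_i,Ax_i\rangle=\|Bu_i\|>1-\delta .$$
The set
$$\mathcal V=\{T\in\mathcal B_1(X):\operatorname{Re}\langle\pi^*u_i,Tjx_i\rangle>1-\delta,\ i=0,1,2\}$$
is $\texttt{SOT}$-open and contains $T_1$, so $\mathcal U\cap\mathcal V$ is open and non-empty. Let $T\in\mathcal V$. Lemma 1, applied to $T$ and to $T_1$ with $x=jx_i$, $x^*=\pi^*x_i^*$, $y^*=\pi^*u_i$, together with (9), gives $\|T^*\pi^*u_i-\pi^*x_i^*\|<\varepsilon'$ and $\|\pi^*Bu_i-\pi^*x_i^*\|<\varepsilon'$. Hence $\|T^*\pi^*u_i-\pi^*Bu_i\|<2\varepsilon'$, and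
$$\|T^*\pi^*z-\lambda\pi^*z\|\le\sum|b_i|\,\|T^*\pi^*u_i-\pi^*Bu_i\|+\|\pi^*(Bz-\lambda z)\|<2\varepsilon'M+\delta\le\varepsilon .$$
As $\|\pi^*z\|=1$, this shows that the set
$$\{T\in\mathcal B_1(X):\exists\,y^*\in X^*,\ \|y^*\|=1,\ \|T^*y^*-\lambda y^*\|<\varepsilon\}$$
contains a non-empty open subset of every basic open set, hence contains a dense open set.

**Step 5: from dense open sets to all $\lambda$.** We finish as for $\ell_p$. Intersect these sets over $\varepsilon=1/n$, $n\ge1$, and $\lambda$ in a countable dense subset of $\{|\lambda|\le1\}$. The intersection is comeager. For $T$ in it, the set of $\lambda$ such that $T^*-\lambda$ is not bounded below is closed (as in Step 1 of the proof of Theorem B) and contains a dense subset of the closed unit disc, hence the whole disc. By (R1), $T-\lambda$ is not surjective for every $|\lambda|\le1$. $\blacksquare$
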